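# Surface subgroups of right-angled Artin groups that split over a clique

## 1. A guess, two cases done by hand, and one that resists

Take two groups and glue them along a free abelian subgroup. Suppose that the result contains the fundamental group of a closed surface of negative Euler characteristic. Was such a surface group already inside one of the two factors? The first guess is yes: a hyperbolic surface group is very far from abelian, so an abelian gluing should not create one. We study this guess for right-angled Artin groups glued along cliques, as asked by John Crisp, Michah Sageev and Mark Sapir in "Surface subgroups of right-angled Artin groups" (arXiv:0707.1144, 2007). The guess is correct.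

A *graph* is finite, non-oriented, without loops or multiple edges. For a graph $K$ with vertex set $K^0$ and edge set $K^1$,
$$A(K)=\langle K^0\mid ab=ba\ \text{ if } [a,b]\in K^1\rangle .$$
A *clique* is a complete subgraph; we allow the empty one, with $A(\emptyset)=1$. A *hyperbolic surface* is a closed compact (connected) surface with $\chi<0$, orientable or not, and a *hyperbolic surface subgroup* of $G$ is a subgroup isomorphic to the fundamental group of such a surface. We say that $K$ *splits* as an amalgam of $K_1,K_2$ over $L$ if $K_1,K_2$ are proper induced subgraphs, $K=K_1\cup K_2$, $K_1\cap K_2=L$, and every edge of $K$ lies in $K_1$ or in $K_2$. In other words, no edge joins $K_1\setminus L$ to $K_2\setminus L$.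

We use the following textbook facts.

- If $J\subset K$ is an induced subgraph, then $A(J)\to A(K)$ is injective, since killing the other vertices gives a retraction. If $K$ splits over $L$, then $A(K)=A(K_1)*_{A(L)}A(K_2)$. If $L$ is a clique, $A(L)$ is free abelian on $L$.
- The fundamental group of a hyperbolic surface is finitely generated, has trivial center, is not free, and is freely indecomposable.
- If $S$ is a compact connected orientable surface with non-empty boundary, then $\pi_1(S)$ is free, and if $S$ is not a disc, each boundary circle is $\pi_1$-injective.
- In a graph of groups, vertex groups and fundamental groups of connected sub-graphs of groups inject into the whole fundamental group.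

For example, the path $a - b - c$ gives $\langle b\rangle\times F(a,c)\cong\mathbb Z\times F_2$, and it splits over the clique $\{b\}$ into two edges, each with group $\mathbb Z^2$.

**Theorem 1.** Let $K=K_1\cup K_2$ split over a clique $L$. If $A(K)$ contains a hyperbolic surface subgroup, then so does $A(K_1)$ or $A(K_2)$.

The converse is trivial, as $A(K_i)\le A(K)$. Note the special case in which $K_1$ is a clique: $A(K_1)$ is then abelian, so the surface subgroup is found in $A(K_2)$.

**The case $L=\emptyset$.** Here $A(K)=A(K_1)*A(K_2)$. A hyperbolic surface group $\pi\le A(K)$ is freely indecomposable and not infinite cyclic, so by the Kurosh subgroup theorem it lies in a conjugate of a factor.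

**The case in which every vertex of $L$ is adjacent to all other vertices of $K$.** Put $K_i'=K_i\setminus L$. Then $A(K)=A(L)\times\bigl(A(K_1')*A(K_2')\bigr)$. If $\pi\le A(K)$ is a hyperbolic surface group, then $\pi\cap A(L)$ is central in $\pi$, hence trivial. So $\pi$ embeds in $A(K_1')*A(K_2')$, and by the first case it embeds in some $A(K_i')\le A(K_i)$. This covers the case in which $K_1$ and $K_2$ are both cliques. In particular $\mathbb Z\times F_2=A(a - b - c)$ contains no hyperbolic surface subgroup.

**The path $a - b - c - d$.** It splits over $\{b\}$ into $K_1=\{a,b\}$ and $K_2=\{b,c,d\}$, with groups $\mathbb Z^2$ and $\mathbb Z\times F_2$. Neither contains a hyperbolic surface subgroup, so the guess predicts that $A(K)$ contains none. But the graph is connected and no vertex is adjacent to all others, so neither argument above applies. A surface group could a priori be assembled from pieces of surface that lie in conjugates of $\mathbb Z\times F_2$ and $\mathbb Z^2$ and are glued along curves representing conjugates of powers of $b$. We therefore have to cut the surface into such pieces and study one of them.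

## 2. Cutting the surface along the Bass–Serre tree

Cutting works for any graph of groups. We state the general result here, together with the fact about pieces that it needs.

**Theorem 2 (capping off).** Let $K$ be a finite graph and $S$ a compact connected orientable surface with $\partial S=\partial_1\sqcup\dots\sqcup\partial_p$, $p\ge1$, $\chi(S)<0$. Let $\varphi:\pi_1(S)\to A(K)$ be injective, and suppose that for each $i$ the class of $\partial_i$ is sent into a conjugate of $A(L_i)$ for some clique $L_i\subset K$. Then $A(K)$ contains the fundamental group of a closed surface of Euler characteristic $2^p\chi(S)<0$.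

**Theorem 3.** Let $G$ be the fundamental group of a graph of groups whose vertex groups are right-angled Artin groups $A(K_x)$ ($K_x$ finite). Suppose that the image of each edge group in each of its end vertex groups $A(K_x)$ lies in a conjugate of $A(L)$ for some clique $L\subset K_x$. Then $G$ contains a hyperbolic surface subgroup if and only if some vertex group does.

Theorem 1 is Theorem 3 for $G=A(K_1)*_{A(L)}A(K_2)$: the vertex groups are $A(K_1)$ and $A(K_2)$, and $L$ is a clique in both graphs. In this section we prove Theorem 3 assuming Theorem 2; the rest of the notes prove Theorem 2.

The "if" direction of Theorem 3 holds because vertex groups embed in $G$. For the converse, let $\pi\le G$ be a hyperbolic surface group. Passing to a subgroup of index at most $2$, we may write $\pi=\pi_1(\Sigma)$ with $\Sigma$ closed, connected, orientable and $\chi(\Sigma)<0$. Let $T$ be the Bass–Serre tree of $G$, on which $G$ acts without inversions. If $\pi$ fixes a vertex of $T$, it lies in a conjugate of a vertex group and we are done. **Assume from now on that $\pi$ fixes no vertex.**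

**Definition.** A *labelled curve system* is a pair $(\mathcal C,\ell)$. Here $\mathcal C\subset\Sigma$ is a closed $1$-submanifold, possibly empty, with preimage $\tilde{\mathcal C}$ in the universal cover $\tilde\Sigma$. The components of $\tilde\Sigma\setminus\tilde{\mathcal C}$ are called *regions*, and $\ell$ is a $\pi$-equivariant map from the set of regions to the vertex set of $T$. We require that for each component of $\tilde{\mathcal C}$ the regions on its two sides have labels that are adjacent, hence distinct, vertices of $T$.

*Example.* Let $\mathcal C$ be one curve cutting a genus-two surface $\Sigma$ into two one-holed tori, and let $G=\pi_1(\Sigma)=F_2*_{\mathbb Z}F_2$ be the resulting amalgam. Its Bass–Serre tree has one vertex for each region and one edge for each component of $\tilde{\mathcal C}$. Labelling each region by its own vertex gives a labelled curve system.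

**Step 1: existence of a labelled curve system.** This step builds the curves as the preimage of the midpoints of edges of $T$. Lift a triangulation of $\Sigma$ to $\tilde\Sigma$. Since $\pi$ acts freely on the vertices of the triangulation, we can choose an equivariant map $f$ from them to the vertices of $T$. No element of $\pi\setminus1$ preserves an edge of the triangulation, since it would have a fixed point. So we can extend $f$ equivariantly to the $1$-skeleton, mapping each edge $ab$ affinely onto the geodesic $[f(a),f(b)]$, or to a point if $f(a)=f(b)$. On each edge $ab$, mark the finitely many points that $f$ sends to midpoints of edges of $T$.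

Now let $abc$ be a triangle, and let $o$ be the center of the tripod spanned by $f(a),f(b),f(c)$; it is a vertex of $T$. A midpoint $m$ of an edge of the tripod lies on exactly one leg, say $[f(a),o]$. Then $m$ lies on $[f(a),f(b)]$ and $[f(a),f(c)]$ but not on $[f(b),f(c)]$, so there is exactly one marked point over $m$ on $ab$ and one on $ac$. Join these two by a straight segment.

The segments obtained in $abc$ are disjoint. Those cutting off the corner $a$ correspond to the midpoints on $[f(a),o]$, which occur in the same order along $ab$ and along $ac$, so these segments are nested. On $ab$, their endpoints precede the marked points belonging to the leg $[o,f(b)]$, and similarly on the other sides. So segments at different corners have unlinked endpoints on the boundary of the triangle and do not meet.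

Each marked point lies in the interior of an edge, and in each of the two adjacent triangles exactly one segment ends there. So the union of all segments is a $\pi$-invariant $1$-manifold $\tilde{\mathcal C}$, the preimage of a closed $1$-submanifold $\mathcal C\subset\Sigma$.

It remains to label. Each component of $T\setminus\{\text{midpoints}\}$ contains exactly one vertex. Label an unmarked point of the $1$-skeleton by the vertex of the component that contains its $f$-image. Let $Y$ be a component of a triangle minus its segments.

- If $Y$ contains a corner $a$ and is cut off by a segment, all its points on the sides of the triangle have label $f(a)$.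
- If $Y$ lies between two consecutive segments at the corner $a$, all these points have as label the vertex of $[f(a),o]$ between the two corresponding midpoints.
- The one remaining component has all these points labelled $o$.

So each $Y$ has a well-defined label. Labels of neighboring components agree along the common part of an edge, because both are read off from $f$ there. Hence every region gets a label, and $\ell$ is equivariant. Across a segment corresponding to $m$ the labels are the two endpoints of the edge with midpoint $m$, since $f$ passes affinely and non-constantly through $m$ at the marked point. Along a component of $\tilde{\mathcal C}$ the midpoint $m$ is constant. So $(\mathcal C,\ell)$ is a labelled curve system.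

**Step 2: removing curves that bound discs.** We want every remaining curve to be $\pi_1$-injective. Suppose a component $\gamma$ of $\mathcal C$ bounds a disc $\Delta\subset\Sigma$. Delete from $\mathcal C$ the curve $\gamma$ and all components inside $\Delta$. The preimage of $\Delta$ is a disjoint union of copies of $\Delta$, permuted freely by $\pi$. Just outside each copy, along its boundary circle, there is exactly one region. So the new regions are the old regions not inside a copy of $\Delta$, each enlarged by the copies of $\Delta$ that border it. Let each keep its old label. This labelling is equivariant, and a component of $\tilde{\mathcal C}$ that survives has the same labels on its sides as before. So we have a labelled curve system with fewer curves. After finitely many steps no component of $\mathcal C$ bounds a disc in $\Sigma$.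

**Step 3: a piece with negative Euler characteristic.** If $\mathcal C$ were empty, $\tilde\Sigma$ would be a single region, and by equivariance its label would be a vertex fixed by $\pi$, contrary to our assumption. So $\mathcal C\ne\emptyset$. Cut $\Sigma$ along $\mathcal C$. Every piece has non-empty boundary because $\Sigma$ is connected, and no piece is a disc by Step 2. The Euler characteristics of the pieces add up to $\chi(\Sigma)<0$, so some piece $S$ has $\chi(S)<0$. It is compact, connected and orientable. Since no piece is a disc, boundary circles are $\pi_1$-injective in the pieces. So $\pi$ is the fundamental group of the resulting graph of groups, and $\pi_1(S)\to\pi$ is injective.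

**Step 4: where the boundary of $S$ goes.** Let $R$ be a region over the interior of $S$, chosen so that its stabilizer in $\pi$ is the image of $\pi_1(S)$, and let $x=\ell(R)$. By equivariance $\pi_1(S)\le\mathrm{Stab}(x)$. Let $c\in\pi_1(S)$ represent a boundary circle. After conjugation in $\pi_1(S)$, $c$ preserves a component $\delta$ of $\tilde{\mathcal C}$ that borders $R$: it translates along the lift to $R$ of a parallel copy of that circle. Let $R'$ be the region on the other side of $\delta$; it differs from $R$ because the labels differ. Now $c$ preserves $\delta$, so it permutes $\{R,R'\}$, and it fixes $R$, so it fixes $R'$. Hence $c$ fixes $x$ and the adjacent vertex $\ell(R')$, and therefore the edge between them. So every boundary element of $\pi_1(S)$ lies in the stabilizer of an edge at $x$.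

After conjugation in $G$, $\mathrm{Stab}(x)$ is a vertex group $A(K_x)$, and the stabilizers of the edges at $x$ are the $A(K_x)$-conjugates of the images of the incident edge groups. By hypothesis each boundary element lies in an $A(K_x)$-conjugate of $A(L)$ for some clique $L\subset K_x$. Theorem 2 now gives a hyperbolic surface subgroup of $A(K_x)$. This proves Theorem 3, and with it Theorem 1, assuming Theorem 2. $\square$

## 3. Doubling with a twist, and why the twist should be a root

We now have $S$ with boundary, $F=\pi_1(S)$ free, and $\varphi:F\to A=A(K)$ injective. Let $c_i\in F$ represent $\partial_i$. We want a closed surface group in $A$. The obvious closed surface is the double of $S$, so let us try that.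

To keep the formulas short, suppose $p=1$, $c=c_1$, and, after a conjugation, $\varphi(c)=z\in A(L)$. (This serves only as a model. For $p=1$ the element $c$ is a product of commutators, so $z$ dies in the abelianization of $A$; but $A(L)$ injects there, so $z=1$, contrary to injectivity of $\varphi$. So in reality $p\ge2$.) The double has group $F*_{\langle c\rangle}\bar F$, where $\bar F$ is a copy of $F$. A homomorphism to $A$ that extends $\varphi$ is obtained by choosing $g\in A$ that commutes with $z$ and setting $\bar x\mapsto g\varphi(x)g^{-1}$.

With $g=1$ this folds the double and kills every $x\bar x^{-1}$. With $g=z^N$ the whole image lies in $\varphi(F)$, which is free, while a hyperbolic surface group is not free. So no $N$ works, however large. If the centralizer of $z$ in $A$ happens to be $\langle z\rangle$, there is no other choice of $g$ at all. This is the point at which doubling stops.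

The twist would work if it were a proper *root* of the boundary element. In the amalgam $F*_{c=t^m}\langle t\rangle$ with $m\ge2$, the subgroups $F$ and $tFt^{-1}$ generate their amalgam over $\langle c\rangle$. Indeed a product
$$f_1\cdot tf_2t^{-1}\cdot f_3\cdot tf_4t^{-1}\cdots\qquad(f_j\in F\setminus\langle c\rangle)$$
alternates between $F\setminus\langle c\rangle$ and $t^{\pm1}\in\langle t\rangle\setminus\langle c\rangle$, so it is in reduced form and non-trivial; the same holds for products starting with $tf_1t^{-1}$. So the double embeds there.

Roots can be created by replacing $\varphi$. The substitution $v\mapsto v^m$, for one vertex $v$ of $K$ and with the other vertices fixed, is an injective endomorphism of $A$. Indeed $A=\Gamma_0*_C(C\times\langle v\rangle)$, where $\Gamma_0$ is generated by $K\setminus v$ and $C$ by the neighbors of $v$, and the substitution sends reduced forms to reduced forms. Doing this for all $v\in L$ turns $z$ into $z^m$, which has the root $z$. What is not clear is that the modified $\varphi(F)$ and its conjugate by $z$ interact only through $c$. And for $p\ge2$ there are several cliques and several twists at once.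

The plan is to separate the two roles of $v$. We first give the twists fresh letters $\hat v$, in a larger right-angled Artin group, and find there a closed surface group $D$. Then we return to $A$ by $v\mapsto v^m$, $\hat v\mapsto v$ with $m$ large, and prove that this is injective on $D$.

## 4. Twin vertices

This section builds the larger group. Write
$$\varphi(c_i)=h_iz_ih_i^{-1},\qquad z_i=\prod_{v\in L_i}v^{k_{i,v}},\qquad k_{i,v}=0\ \text{ for } v\notin L_i,$$
with $h_i\in A$, and put $V=\bigcup_iL_i$ (the set of vertices of the cliques $L_i$).

**Definition.** For $U\subset V$ let $K_U$ be obtained from $K$ by adding a vertex $\hat u$ for each $u\in U$. The vertex $\hat u$ is adjacent to $u$, to all neighbors of $u$ in $K$, and to $\hat w$ for those $w\in U$ that are adjacent to $u$ in $K$. Put $\Gamma_U=A(K_U)$. Thus $\Gamma_\emptyset=A$; put $\hat A=\Gamma_V$.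

*Examples.* If $K$ is the path $a - v - b$ and $U=\{v\}$, then $v,\hat v$ are adjacent to each other and both to $a$ and $b$, so $\Gamma_U=\langle v,\hat v\rangle\times F(a,b)\cong\mathbb Z^2\times F_2$. If $K$ is an edge $vw$ and $U=\{v,w\}$, then $K_U$ is complete on $v,\hat v,w,\hat w$ and $\Gamma_U\cong\mathbb Z^4$.

Let $v\in U$. The neighbors of $v$ in $K_U$ other than $\hat v$ are its neighbors in $K$ and the $\hat w$ with $w\in U$ adjacent to $v$. The neighbors of $\hat v$ other than $v$ are exactly the same. So $v$ and $\hat v$ are adjacent twins, and $K_{U\setminus v}=K_U\setminus\hat v$. With $G_v=\langle v,\hat v\rangle\cong\mathbb Z^2$ we get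
$$\Gamma_U=\Gamma_0*_C(C\times G_v),\qquad \Gamma_{U\setminus v}=\Gamma_0*_C(C\times\langle v\rangle),\tag{1}$$
where $\Gamma_0$ is generated by $K_U\setminus\{v,\hat v\}$ and $C$ by the common neighbors of $v$ and $\hat v$.

We use three kinds of homomorphisms. Each preserves the defining relations.

- $\rho:\hat A\to A$ is the identity on $K$ and $\hat v\mapsto1$.
- $\psi_N:\hat A\to A$ is the identity on $K$ and $\hat v\mapsto v^N$. (If $\hat v$ is adjacent to $v$, to $w$ or to $\hat w$, then $v^N$ commutes with $v$, $w$, $w^N$ respectively.)
- $\Pi_v:\Gamma_U\to G_v$, for $v\in U$, is the identity on $v,\hat v$ and kills all other generators.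

Finally put
$$T_i=h_i\Bigl(\prod_{v\in L_i}\hat v^{\,k_{i,v}}\Bigr)h_i^{-1}\in\hat A .$$
As $L_i$ is a clique, all $v,\hat v$ with $v\in L_i$ commute. So $T_i$ is well defined and commutes with $\varphi(c_i)$; this is where the clique hypothesis enters. Moreover
$$\rho(T_i)=1,\qquad\psi_N(T_i)=\varphi(c_i)^N.\tag{2}$$

## 5. The surface with tori attached embeds in $\hat A$

The universal group in which every boundary element acquires a commuting partner is
$$E=\langle F,t_1,\dots,t_p\mid [t_i,c_i]=1\rangle .$$
We show that $F\ni f\mapsto\varphi(f)$, $t_i\mapsto T_i$ embeds $E$ in $\hat A$. Although $\psi_N$ is useless for going back to $A$ (by (2) it maps everything into the free group $\varphi(F)$), the maps $\psi_N$ taken together for all $N$ detect all of the kernel of $E\to F$. The reason is a fact about large powers of boundary elements.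

Let $\mathcal B=\bigsqcup_{i=1}^pF/\langle c_i\rangle$, a left $F$-set. For $b=f\langle c_i\rangle$ put $c_b=fc_if^{-1}$; this is well defined.

**Lemma 4.** For every finite $\mathcal B_0\subset\mathcal B$ there is $N\ge1$ such that the elements $c_b^N$, $b\in\mathcal B_0$, are distinct and freely generate a free group.

*Proof.* The proof is ping-pong on the circle at infinity. Give $S$ a hyperbolic metric with geodesic boundary. Then $\tilde S\subset\mathbb H^2$ is convex, and $F$ acts on $\mathbb H^2$ as a discrete torsion-free group.

First we see that different $b$ have disjoint fixed-point pairs. The boundary lines of $\tilde S$ over $\partial_i$ form one $F$-orbit. The stabilizer of such a line acts freely on it with quotient $\partial_i$, so it is a conjugate $\langle fc_if^{-1}\rangle$. Hence these lines correspond bijectively to $F/\langle c_i\rangle$, with $b$ corresponding to the axis of $c_b$. So $b\mapsto\mathrm{axis}(c_b)$ is injective on $\mathcal B$. In a discrete group, two hyperbolic elements with a common fixed point at infinity have the same axis. So for $b\ne b'$ the fixed-point pairs of $c_b$ and $c_{b'}$ on $\partial\mathbb H^2$ are disjoint.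

For $b\in\mathcal B_0$ choose open intervals $U_b^+,U_b^-$ around the attracting and repelling fixed points of $c_b$, all pairwise disjoint and together not covering the circle. For $N$ large,
$$c_b^N(\partial\mathbb H^2\setminus U_b^-)\subset U_b^+,\qquad c_b^{-N}(\partial\mathbb H^2\setminus U_b^+)\subset U_b^-\qquad\text{for all }b\in\mathcal B_0 .$$
Put $U_b=U_b^+\cup U_b^-$. Since $U_b^+$ is disjoint from $U_b^-$, iteration shows that $c_b^{kN}$, $k\ne0$, maps the complement of $U_b$ into $U_b$. Take a non-empty reduced word in the $c_b^N$, grouped into syllables $c_{b_1}^{k_1N}c_{b_2}^{k_2N}\cdots$ with consecutive $b_j$ distinct. Applied to a point outside $\bigcup_bU_b$, it gives a point of $U_{b_1}$. So the word is non-trivial. $\square$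

**Step 1: the structure of $E$.** We claim $E\cong\mathrm{Fr}(\mathcal B)\rtimes F$, where $\mathrm{Fr}(\mathcal B)$ is free on $\mathcal B$ and $F$ permutes the basis. Map $E\to\mathrm{Fr}(\mathcal B)\rtimes F$ by the identity on $F$ and $t_i\mapsto\langle c_i\rangle\in F/\langle c_i\rangle$; this basis element is fixed by $c_i$, so the relations hold. In the other direction use the identity on $F$ and $b=f\langle c_i\rangle\mapsto t_b:=ft_if^{-1}$. This is well defined because $t_i$ commutes with $c_i$, and it respects the action because $f't_bf'^{-1}=t_{f'b}$. The two maps are mutually inverse, as one checks on generators. For instance, if $p=1$, the normal closure of $t_1$ in $E$ is free on the conjugates $ft_1f^{-1}$, one for each coset $f\langle c_1\rangle$.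

**Step 2: the homomorphism $\theta:E\to\hat A$ is injective.** Define $\theta|_F=\varphi$ and $\theta(t_i)=T_i$; the relations hold because $T_i$ commutes with $\varphi(c_i)$. Let $\theta(wf)=1$ with $w\in\mathrm{Fr}(\mathcal B)$ and $f\in F$. Apply $\rho$: by (2) each $\rho\theta(t_b)$ is trivial, so $\varphi(f)=1$ and $f=1$. The word $w$ involves only finitely many $b\in\mathcal B$. For $b=f'\langle c_i\rangle$, (2) gives
$$\psi_N\theta(t_b)=\varphi(f')\varphi(c_i)^N\varphi(f')^{-1}=\varphi(c_b^N).$$
So $1=\psi_N\theta(w)=\varphi\bigl(w(c_b^N)\bigr)$, where $w(c_b^N)$ is obtained by substituting $c_b^N$ for $t_b$. As $\varphi$ is injective, $w(c_b^N)=1$ for every $N$. Lemma 4 gives $w=1$.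

## 6. A cube of copies of $S$

Here we find a closed surface group in $E$ whose elements have, on balance, no twist.

Let $M$ be obtained from $S$ by attaching, for each $i$, an annulus $\partial_i\times[0,1]$ with both ends glued to $\partial_i$ by the identity. Then $\pi_1(M)=E$, where $t_i$ crosses the $i$-th annulus once from $0$ to $1$, joined to the base point along the path in $S$ used to define $c_i$. Let $\hat M\to M$ be the regular cover corresponding to the kernel of
$$\tau:E\to\mathbb Z^p,\qquad F\mapsto0,\quad t_i\mapsto e_i .$$
Since $F$ goes to $0$, the surface $S$ and the annuli lift. So $\hat M$ consists of copies $S_x$ of $S$, $x\in\mathbb Z^p$, and of annuli joining $\partial_iS_x$ to $\partial_iS_{x+e_i}$ for all $x$ and $i$.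

Let $\hat D\subset\hat M$ be the union of all $S_x$ with $x\in\{0,1\}^p$ and all annuli joining two of these. Two annuli of $\hat M$ are attached to $\partial_iS_x$, one going to $S_{x+e_i}$ and one to $S_{x-e_i}$. For $x\in\{0,1\}^p$ exactly one of them lies in $\hat D$: the first if $x_i=0$, the second if $x_i=1$. So $\hat D$ is a closed surface. It is connected since the cube is, and $\chi(\hat D)=2^p\chi(S)<0$. For $p=1$ it is the double of $S$, with group $\langle F,t_1Ft_1^{-1}\rangle$. For $p=2$ it is a cycle of four copies $S_{00},S_{10},S_{11},S_{01}$.

The space $\hat M$ is a graph of spaces with vertex spaces $S_x$ and circles as edge spaces, and the inclusions are $\pi_1$-injective because $S$ is not a disc. $\hat D$ is the part over a connected subgraph. So $D:=\pi_1(\hat D)$ injects into $\pi_1(\hat M)=\ker\tau\le E$. We view $D$ as a subgroup of $E$ with $\tau(D)=0$.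

For $v\in V$, the $\hat v$-coordinate of $\Pi_v\circ\theta:E\to G_v$ is $0$ on $F$, since $\theta(F)\subset A$, and it is $k_{i,v}$ on $t_i$, since the conjugation by $h_i$ disappears in an abelian group. So it factors through $\tau$ and vanishes on $D$:
$$\Pi_v(\theta(D))\subset\langle v\rangle\qquad\text{for every }v\in V.\tag{3}$$

*Why not simply the double when $p\ge2$?* The double also maps to $M$, and its group, based in the first copy of $S$, contains $F$ and $t_2t_1^{-1}$. The $\hat v$-coordinate of $\Pi_v\theta(t_2t_1^{-1})$ is $k_{2,v}-k_{1,v}$. If this is non-zero, then $k_{1,v}$ or $k_{2,v}$ is non-zero, so $F$ contributes a non-zero multiple of $v$ (from $c_1$ or $c_2$), and the image under $\Pi_v\theta$ has rank two. Property (3), which the next section needs, then fails. The cube is chosen so that (3) holds.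

## 7. Replacing $\mathbb Z^2$ by $\mathbb Z$ without losing $D$

We must now return from $\hat A$ to $A$, removing one twin at a time. By (1) this means replacing a factor $P=G_v\cong\mathbb Z^2$ by $\mathbb Z$.

On all of $\theta(E)$ this cannot be done in general. If $L_i=\{v\}$, then $\theta(c_i)$ and $\theta(t_i)$ are the conjugates by $h_i$ of $v^k$ and $\hat v^k$ with $k=k_{i,v}\ne0$. Every homomorphism $\lambda:G_v\to\mathbb Z$ kills a non-zero element of $\langle v^k,\hat v^k\rangle$. This is why we need the subgroup $D$ with (3).

Setting: let $\Gamma=\Gamma_0*_C(C\times P)$ with $P\cong\mathbb Z^2$, written additively. Let $\Pi:\Gamma\to P$ be trivial on $\Gamma_0$ and the projection on $C\times P$; the two definitions agree on $C$. For a homomorphism $\lambda:P\to\mathbb Z$ let $\lambda_*:\Gamma\to\Gamma'=\Gamma_0*_C(C\times\mathbb Z)$ be the identity on $\Gamma_0$ and $\mathrm{id}_C\times\lambda$ on $C\times P$.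

**Lemma 5.** If $D\le\Gamma$ is finitely generated and $\Pi(D)$ is cyclic, then there is $\lambda$ such that $\lambda_*|_D$ is injective. More precisely, if $s_0,s_1$ is a basis of $P$ with $\Pi(D)\subset\mathbb Zs_0$, one can take $\lambda(s_0)=m$, $\lambda(s_1)=1$ for any sufficiently large $m$.

The second sentence implies the first: a cyclic subgroup of $\mathbb Z^2$ lies in $\mathbb Zs_0$ for some primitive $s_0$, and $s_0$ is part of a basis. We prove the second sentence.

**Step 1: a $D$-invariant tree with finite quotient.** Let $T$ be the Bass–Serre tree of $\Gamma$. Its vertices are the cosets $g\Gamma_0$ and $g(C\times P)$; call the latter *star vertices*. The edge $gC$ joins $g\Gamma_0$ to $g(C\times P)$. Let $d_1,\dots,d_r$ generate $D$ and let $x_0$ be a star vertex. Let $T_D$ be the union of $Dx_0$ and all segments $[dx_0,dd_jx_0]$ with $d\in D$, $1\le j\le r$. It is $D$-invariant. It is connected because the $d_j$ generate $D$, so it is a subtree. And $D\backslash T_D$ is finite.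

**Step 2: the edges of $T_D$ at a star vertex.** We record them by subsets of $P$ and bound how far these subsets spread in the direction $s_1$. Let $x=g(C\times P)$ be a star vertex of $T_D$. The edges of $T$ at $x$ are the $gpC$ with $p\in P$, and $p$ is determined by the edge once $g$ is fixed. So the edges of $T_D$ at $x$ form a subset $J_x\subset P$.

Let $d$ be in the stabilizer $D_x$. Then $d=gc_0p_0g^{-1}$ with $c_0\in C$, $p_0\in P$, and
$$d\cdot gpC=gc_0p_0pC=g(p_0+p)C,\qquad \Pi(d)=p_0,\tag{4}$$
the first because $C$ commutes with $P$, the second because $P$ is abelian. So $D_x$ acts on $J_x$ by translations by elements of $\Pi(D_x)\subset\mathbb Zs_0$. If $e$ and $de$, with $d\in D$, are both edges at $x$, then $dx=x$, because an edge has only one star endpoint and the action preserves types. So edges at $x$ in one $D$-orbit are in one $D_x$-orbit. As $D\backslash T_D$ is finite, $J_x$ is a finite union of $\Pi(D_x)$-cosets.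

Write $\alpha,\beta:P\to\mathbb Z$ for the coordinates with respect to $s_0,s_1$. As $\beta$ vanishes on $\mathbb Zs_0$, it is constant on each $\Pi(D_x)$-coset. So $\beta(J_x)$ is finite. Replacing $g$ by $gcp$ (with $c\in C$, $p\in P$) translates $J_x$. Replacing $(x,g)$ by $(dx,dg)$ with $d\in D$ does not change it. So the set $\beta(J_x)-\beta(J_x)$ depends only on the $D$-orbit of $x$, and there are finitely many orbits. Hence there is an integer $B\ge0$ with
$$|\beta(y)|\le B\quad\text{for all }y\in J_x-J_x\text{ and all star vertices }x\text{ of }T_D.\tag{5}$$

**Step 3: the choice of $\lambda$.** Let $m>B$ and $\lambda(s_0)=m$, $\lambda(s_1)=1$, so $\lambda(y)=m\alpha(y)+\beta(y)$. We claim that $\lambda(y)\ne0$ for every non-zero $y\in J_x-J_x$, and for every non-zero $y\in\mathbb Zs_0$. If $\beta(y)\ne0$, then $y$ is of the first kind and $0<|\beta(y)|\le B<m$, so $\lambda(y)$ is not divisible by $m$. If $\beta(y)=0$, then $\lambda(y)=m\alpha(y)$ with $m\ge1$, and this vanishes only for $y=0$.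

**Step 4: $T_D$ embeds in the tree of $\Gamma'$.** Let $T'$ be the Bass–Serre tree of $\Gamma'$. The rule $gX\mapsto\lambda_*(g)X'$ with $(X,X')=(\Gamma_0,\Gamma_0)$, $(C\times P,C\times\mathbb Z)$, $(C,C)$ is well defined since $\lambda_*(X)\subset X'$. It gives a $\lambda_*$-equivariant, type-preserving simplicial map $T\to T'$. On $T_D$ this map is locally injective. At a star vertex $x=g(C\times P)$ the edge $gpC$ goes to $\lambda_*(g)\lambda(p)C$, and the edges of $T'$ at the image vertex are distinguished by the integer $\lambda(p)$; by Step 3, $\lambda$ is injective on $J_x$. At a vertex $g\Gamma_0$ the edges $g\gamma C$ with $\gamma C\in\Gamma_0/C$ go to the distinct edges $\lambda_*(g)\gamma C$. A locally injective simplicial map of trees sends geodesics to paths without backtracking, which have distinct endpoints unless they are constant. So $T_D\to T'$ is injective.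

**Step 5: $\lambda_*$ is injective on $D$.** Let $d\in D$ with $\lambda_*(d)=1$. For $y\in T_D$, the points $y$ and $dy$ of $T_D$ have the same image in $T'$ by equivariance, so $dy=y$. In particular $d$ fixes a star vertex, so $d=gc_0p_0g^{-1}$ with $p_0=\Pi(d)\in\mathbb Zs_0$ by (4). From $\lambda_*(d)=1$ we get $c_0=1$ and $\lambda(p_0)=0$, because $C\times\mathbb Z$ embeds in $\Gamma'$. By Step 3, $p_0=0$. So $d=1$. $\square$

## 8. Descent to $A(K)$

We finish the proof of Theorem 2 by removing the twins one by one. Suppose that $D$ is embedded in $\Gamma_U$, $U\ne\emptyset$, with $\Pi_u(D)$ contained in $\langle u\rangle$ for all $u\in U$. For $U=V$ this is the embedding $\theta$ with (3).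

Choose $v\in U$. By (1), Lemma 5 applies with $P=G_v$, $\Pi=\Pi_v$, $s_0=v$, $s_1=\hat v$, and with $\Gamma'=\Gamma_{U\setminus v}$, where $\mathbb Z=\langle v\rangle$. (A closed surface group is finitely generated.) We obtain $\lambda_*:\Gamma_U\to\Gamma_{U\setminus v}$, injective on $D$, with
$$v\mapsto v^m,\qquad\hat v\mapsto v,\qquad\text{all other generators fixed},$$
for some large $m$.

The hypothesis survives. For $u\in U\setminus v$ we have $\Pi_u\circ\lambda_*=\Pi_u$ on $\Gamma_U$: generators other than $v,\hat v$ are fixed by $\lambda_*$, while $v,\hat v$ are killed by both sides. So $\Pi_u(\lambda_*(D))=\Pi_u(D)\subset\langle u\rangle$.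

After $|V|$ steps $D$ is embedded in $\Gamma_\emptyset=A(K)$. As $D=\pi_1(\hat D)$ with $\hat D$ closed and $\chi(\hat D)=2^p\chi(S)<0$, Theorem 2 is proved, and with it Theorems 3 and 1. $\blacksquare$

The composite map $\hat A\to A$ is $v\mapsto v^{m_v}$, $\hat v\mapsto v$ for $v\in V$, with suitable $m_v$. It sends the fresh letter to the root and the old letter to its power, as the model in Section 3 suggested. The map $\psi_N$, with $v\mapsto v$ and $\hat v\mapsto v^N$, has the roles reversed, and it is never injective on $\theta(D)$.

## 9. Relative surfaces, chordal graphs, and the five-cycle

**Corollary 6.** For a finite graph $K$ the following are equivalent: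

(a) $A(K)$ contains a hyperbolic surface subgroup;

(b) there are a compact connected orientable surface $S$ with $\chi(S)<0$ (boundary possibly empty) and an injection $\pi_1(S)\to A(K)$ sending each boundary class into a conjugate of $A(L)$ for some clique $L\subset K$.

*Proof.* For (a)$\Rightarrow$(b), pass to an orientable cover of degree at most $2$ of the closed surface. For (b)$\Rightarrow$(a), use Theorem 2 if $\partial S\ne\emptyset$; otherwise there is nothing to prove. $\square$

**Corollary 7.** Decompose $K$ repeatedly along separating cliques until no piece splits over a clique. Then $A(K)$ contains a hyperbolic surface subgroup if and only if $A(K')$ does for one of the resulting induced subgraphs $K'$. In particular, if $K$ is chordal, then $A(K)$ contains none.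

*Proof.* The process stops because each splitting produces proper subgraphs. Apply Theorem 1 at each splitting; the converse holds since $A(K')\le A(K)$. A graph is chordal if every cycle of length at least $4$ has a chord. By Dirac's theorem a chordal graph decomposes in this way into cliques, and the group of a clique is abelian. $\square$

The path $a - b - c - d$ of Section 1 is a tree, hence chordal, so its group contains no hyperbolic surface subgroup, as the guess predicted.

**The clique hypothesis is needed.** "Clique" in Theorem 1 cannot be replaced even by "clique minus one edge". Let $Q$ be a (possibly empty) clique, let $C_5$ have consecutive vertices $1,2,3,4,5$, let $K=C_5*Q$ (join), and let $L=\{1,3\}*Q$. The vertices $1,3$ are not adjacent, so $L$ is a clique minus one edge. There is no edge from $2$ to $4$ or $5$, so $K$ splits over $L$ into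
$$K_1=(1 - 2 - 3)*Q,\qquad K_2=(3 - 4 - 5 - 1)*Q .$$
Both are chordal. Indeed a path has no cycles, so a cycle of length at least $4$ in $K_1$ or $K_2$ passes through some $q\in Q$; as $q$ is adjacent to all other vertices, it is joined by a chord to a vertex of the cycle that is not next to it. By Corollary 7 neither $A(K_1)$ nor $A(K_2)$ contains a hyperbolic surface subgroup. But $A(K)=A(C_5)\times A(Q)$ does, since $A(C_5)$ does (Servatius–Droms–Servatius, *Surface subgroups of graph groups*, Proc. AMS 106 (1989)).
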